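# Graded contractions, normalization, and an eight-dimensional Lie algebra

## The semidirect product of $\mathfrak{gl}_2$ with its left regular module

Let $\mathbb F$ be any field and put $R=M_2(\mathbb F)$, with identity matrix $1$ and matrix units $E_{ij}$. We build a Lie algebra from two copies of $R$:
$$S=R\oplus R,\qquad [(A,v),(B,w)]=(AB-BA,\;Aw-Bv). \tag{1}$$
The first copy of $R$ is the Lie algebra $\mathfrak{gl}_2(\mathbb F)$. The second copy, $V:=0\oplus R$, is the vector space on which it acts by left multiplication, and $[V,V]=0$. So $\dim S=8$.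

This is a Lie algebra over every field. Clearly $[(A,v),(A,v)]=(0,Av-Av)=0$, also in characteristic $2$. For the Jacobi identity, the first component is the Jacobi identity of the commutator. The second component of $[(A,u),[(B,v),(C,w)]]$ is
$$A(Bw-Cv)-(BC-CB)u=ABw-ACv-BCu+CBu .$$
Adding the two cyclic shifts $BCu-BAw-CAv+ACv$ and $CAv-CBu-ABw+BAw$ gives $0$.

Notation: $x\mapsto\bar x$ is the projection $S\to S/V=R$, $(A,v)\mapsto A$. For $a\in R$ let $L_a\in\operatorname{End}(V)$ be left multiplication by $a$. Then
$$[x,v]=L_{\bar x}v\qquad (x\in S,\ v\in V), \tag{2}$$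
and $a\mapsto L_a$ is an injective homomorphism of algebras, because $L_a1=a$. In particular $L_{[a,b]}=[L_a,L_b]$, where $[a,b]=ab-ba$. Note the special role of $(1,0)$: it is central in $\mathfrak{gl}_2$, yet it acts on $V$ as the identity. Much of the proof rests on this.

Now let $G$ be an abelian group, written multiplicatively, and put
$$\mathfrak L=S\otimes\mathbb F[G],\qquad \mathfrak L_g=S\otimes g,\qquad [x\otimes g,y\otimes h]=[x,y]\otimes gh. \tag{3}$$
This is a Lie algebra since $\mathbb F[G]$ is commutative and associative, and it is $G$-graded: $[\mathfrak L_g,\mathfrak L_h]\subseteq\mathfrak L_{gh}$. Each homogeneous component is one copy of $S$.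

The purpose of $\mathfrak L$ is to serve as a test algebra: it detects when two rescalings of brackets, defined for all $G$-graded Lie algebras at once, are essentially the same.

## Rescaling the brackets of all graded Lie algebras at once

Let $\mathfrak L=\bigoplus_{g\in G}\mathfrak L_g$ now be any $G$-graded Lie algebra over $\mathbb F$, and let $\varepsilon\colon G\times G\to\mathbb F$ be a map. Write $\mathfrak L^\varepsilon$ for the same graded vector space with the new bracket
$$[x,y]^\varepsilon:=\varepsilon(g,h)[x,y]\qquad(x\in\mathfrak L_g,\ y\in\mathfrak L_h),$$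
extended bilinearly.

**Definition.** A *(generic) $G$-graded contraction* is a map $\varepsilon$ such that $\mathfrak L^\varepsilon$ is a Lie algebra for every $G$-graded Lie algebra $\mathfrak L$ over $\mathbb F$. Equivalently, for all $g,h,k\in G$,
$$\varepsilon(g,h)=\varepsilon(h,g),\qquad \varepsilon(g,h)\,\varepsilon(gh,k)=\varepsilon(h,k)\,\varepsilon(hk,g). \tag{4}$$

Let us check the equivalence. Suppose (4) holds. Symmetry gives $[x,x]^\varepsilon=0$: for $x=\sum x_g$ the diagonal terms $\varepsilon(g,g)[x_g,x_g]$ vanish, and the terms for $(g,h)$ and $(h,g)$ cancel. For homogeneous $x,y,z$ of degrees $g,h,k$ we have $[x,[y,z]^\varepsilon]^\varepsilon=\varepsilon(h,k)\varepsilon(hk,g)[x,[y,z]]$. By (4) the coefficient does not change under cyclic shifts of $(g,h,k)$, so the Jacobi identity for $\mathfrak L$ gives the one for $\mathfrak L^\varepsilon$.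

Conversely, suppose that $\mathfrak L^\varepsilon$ is a Lie algebra for the algebra $\mathfrak L$ of (3). Pick $x,y\in S$ with $[x,y]\ne0$. Antisymmetry for $x\otimes g$, $y\otimes h$ gives $\varepsilon(g,h)=\varepsilon(h,g)$. Next take $x=(E_{12},0)$, $y=(E_{21},0)$, $z=(0,1)$. Then $[x,[y,z]]=(0,E_{11})$ and $[y,[z,x]]=(0,-E_{22})$ are linearly independent, and $[z,[x,y]]$ is minus their sum. The Jacobi identity of $\mathfrak L^\varepsilon$ for $x\otimes g,\,y\otimes h,\,z\otimes k$ reads $a[x,[y,z]]+b[y,[z,x]]+c[z,[x,y]]=0$ with $a=\varepsilon(h,k)\varepsilon(g,hk)$, $b=\varepsilon(k,g)\varepsilon(h,kg)$, $c=\varepsilon(g,h)\varepsilon(k,gh)$. So $(a-c)[x,[y,z]]+(b-c)[y,[z,x]]=0$, hence $a=b=c$, and $a=c$ is (4).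

There are two natural ways to say that two graded contractions are the same.

**Definition.** $\varepsilon$ and $\varepsilon'$ are *isomorphic*, $\varepsilon\simeq\varepsilon'$, if for every $G$-graded Lie algebra $\mathfrak L$ over $\mathbb F$ there is a graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$, that is, a Lie algebra isomorphism mapping each $\mathfrak L_g$ onto $\mathfrak L_g$.

**Definition.** $\varepsilon$ and $\varepsilon'$ are *equivalent via normalization*, $\varepsilon\sim_{\rm n}\varepsilon'$, if there is a map $\lambda\colon G\to\mathbb F^\times$ with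
$$\varepsilon'(g,h)=\varepsilon(g,h)\,\frac{\lambda(g)\lambda(h)}{\lambda(gh)}\qquad\text{for all }g,h\in G. \tag{5}$$

The first notion concerns all graded Lie algebras, with isomorphisms that may depend on the algebra in an arbitrary way. The second involves only the map $\varepsilon$. Weimar-Woods conjectured that they coincide; the problem is stated in Mikhail V. Kochetov and Serhii D. Koval, "Generic graded contractions of Lie algebras", arXiv:2506.00610 (2025). The answer is yes, for every field $\mathbb F$ and every abelian group $G$.

**Theorem 1.** Let $\varepsilon,\varepsilon'$ be graded contractions. Then $\varepsilon\simeq\varepsilon'$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'$.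

One direction is a direct computation. If (5) holds, let $\varphi$ act on $\mathfrak L_g$ as the scalar $\lambda(g)^{-1}$. For $x\in\mathfrak L_g$, $y\in\mathfrak L_h$,
$$[\varphi x,\varphi y]^{\varepsilon'}=\varepsilon'(g,h)\lambda(g)^{-1}\lambda(h)^{-1}[x,y]=\varepsilon(g,h)\lambda(gh)^{-1}[x,y]=\varphi([x,y]^\varepsilon), \tag{6}$$
so $\varphi\colon\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ is a graded isomorphism. What has to be shown is that isomorphism of contractions forces (5).

## Groups of order one and two

For $G=\{e\}$ a graded contraction is a single scalar $a$, and (4) holds automatically. Normalization replaces $a$ by $a\lambda(e)$, so there are two classes, $a=0$ and $a\neq0$. They are not isomorphic: $a=0$ makes every Lie algebra abelian, and $a\ne0$ does not.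

Let $G=\{e,s\}$ with $s^2=e$, and write $a=\varepsilon(e,e)$, $b=\varepsilon(e,s)=\varepsilon(s,e)$, $c=\varepsilon(s,s)$. By (4) the expression $\varepsilon(g,h)\varepsilon(gh,k)$ is invariant under all permutations of $(g,h,k)$. For the multiset $\{e,e,s\}$ its values are $ab$ and $b^2$; for $\{e,s,s\}$ they are $ca$ and $bc$; the other two multisets give nothing. So the conditions are
$$b(a-b)=0,\qquad c(a-b)=0 .$$
Either $a=b$ with $c$ arbitrary, or $a\ne b$, and then $b=c=0$, $a\neq0$. A normalization with $\lambda(e)=u$, $\lambda(s)=v$ sends $(a,b,c)$ to $(au,bu,cv^2/u)$. The classes under $\sim_{\rm n}$ are therefore $(0,0,0)$, $(1,0,0)$, $(1,1,0)$, $(0,0,1)$, together with $(1,1,c)$, $c\in\mathbb F^\times$, where $c$ matters only modulo squares.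

The last family is the interesting one. Over $\mathbb F=\mathbb R$ it consists of $(1,1,1)$ and $(1,1,-1)$, and a small algebra separates them. Let $\mathfrak M$ have basis $x,y,z$ with $[x,y]=z$, $[y,z]=x$, $[z,x]=y$, where $z$ has degree $e$ and $x,y$ have degree $s$. The Killing form of $\mathfrak M$ is negative definite: $\operatorname{ad}x$ sends $y\mapsto z\mapsto -y$ and kills $x$, so $\operatorname{tr}(\operatorname{ad}x)^2=-2$. By cyclic symmetry the same holds for $y,z$, and $\operatorname{ad}x\operatorname{ad}y$ sends $x\mapsto y$, $y\mapsto0$, $z\mapsto0$, so it has trace $0$. After contraction by $(1,1,-1)$ we have $[x,y]=-z$, while $[y,z]=x$ and $[z,x]=y$ are unchanged. Now $\operatorname{ad}x$ sends $y\mapsto-z$, $z\mapsto-y$, so $\operatorname{tr}(\operatorname{ad}x)^2=+2$. The Killing form is no longer negative definite, so the two algebras are not isomorphic.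

Over a general field one must separate $(1,1,c)$ from $(1,1,c')$ whenever $c'/c$ is not a square. For that we need an argument that produces a square root of $c'/c$ from an isomorphism. For general $G$ and $\varepsilon$ it should produce the whole function $\lambda$.

## Triples of linear maps and the search for a scalar

Take any Lie algebra $\mathfrak g$ and the graded algebra $\mathfrak g\otimes\mathbb F[G]$, defined as in (3). A graded isomorphism from its $\varepsilon$-contraction to its $\varepsilon'$-contraction is a family of linear bijections $\varphi_g\colon\mathfrak g\to\mathfrak g$, $x\otimes g\mapsto\varphi_g(x)\otimes g$, with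
$$\varepsilon(g,h)\,\varphi_{gh}([x,y])=\varepsilon'(g,h)\,[\varphi_g(x),\varphi_h(y)]\qquad(g,h\in G,\ x,y\in\mathfrak g). \tag{7}$$
The $\varphi_g$ are arbitrary linear bijections, related only by (7). Suppose $\varphi_g=\mu(g)\varphi$ with one fixed automorphism $\varphi$ of $\mathfrak g$, and $[\mathfrak g,\mathfrak g]\ne0$. Then (7) says $\varepsilon(g,h)\mu(gh)=\varepsilon'(g,h)\mu(g)\mu(h)$, which is (5) with $\lambda=\mu^{-1}$. In general, wherever $\varepsilon(g,h)$ and $\varepsilon'(g,h)$ are nonzero, (7) says that the three bijections
$$\alpha=\varphi_g,\qquad \beta=\varphi_h,\qquad \gamma=\frac{\varepsilon(g,h)}{\varepsilon'(g,h)}\,\varphi_{gh} \tag{8}$$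
satisfy
$$[\alpha x,\beta y]=\gamma[x,y]\qquad\text{for all }x,y . \tag{9}$$
So we would like a rule assigning to each linear bijection $\varphi$ occurring in such triples a scalar $\lambda(\varphi)\in\mathbb F^\times$ with
$$\lambda(t\varphi)=t\lambda(\varphi)\ \ (t\in\mathbb F^\times),\qquad \lambda(\gamma)=\lambda(\alpha)\lambda(\beta)\ \text{ whenever (9) holds.} \tag{10}$$
The rule must depend on the map alone and not on the triple, since the same $\varphi_g$ occurs in many triples, sometimes as a factor and sometimes as the map on products. With such a rule, applying $\lambda$ to (8) finishes the proof.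

A first attempt is to take a familiar $\mathfrak g$, say $\mathfrak g=\mathbb F^3$ with the cross product, and hope that the solutions of (9) are scalar multiples of one automorphism. They are not. For $M=\operatorname{diag}(m_1,m_2,m_3)$ we have $Me_i\times Me_j=m_im_j\,(e_i\times e_j)$, so $(\alpha,\beta,\gamma)=(M,M,M^*)$ satisfies (9) with $M^*=\operatorname{diag}(m_2m_3,m_1m_3,m_1m_2)$. This makes (10) impossible over $\mathbb F=\mathbb Q$. Take $M=\operatorname{diag}(2,1,1)$. Then $M^*=\operatorname{diag}(1,2,2)$ and $M^{**}=\operatorname{diag}(4,2,2)=2M$. Rule (10) would give $\lambda(M^*)=\lambda(M)^2$ and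
$$2\lambda(M)=\lambda(2M)=\lambda(M^{**})=\lambda(M^*)^2=\lambda(M)^4,$$
that is, $\lambda(M)^3=2$, which has no solution in $\mathbb Q$.

Determinants do not repair this. If (9) holds for the cross product, then $\alpha x\times\beta x=0$ for all $x$, so every vector is an eigenvector of $\beta\alpha^{-1}$. Hence $\beta=s\alpha$, $\gamma=s\operatorname{cof}(\alpha)$, where $\operatorname{cof}(\alpha)=\det(\alpha)(\alpha^{-1})^{T}$ is the cofactor matrix, and $\det\gamma=s^3\det(\alpha)^2=\det\alpha\det\beta$. This is multiplicative, but $\det(t\varphi)=t^3\det\varphi$, so only the cubes $(\varepsilon'(g,h)/\varepsilon(g,h))^3$ come out in the form (5). This does not say that the cross product algebra fails as a test algebra. It says that the argument through (10) stops there: equation (9) leaves too much freedom to $\alpha$.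

The algebra $S$ removes this freedom. An element acting as the identity on a module turns (9) into a proportionality between $\alpha$, $\beta$ and $\gamma$ on that module. The scalar is then read off by comparing how a map acts on $S/V$ with how it acts on $V$.

## A scalar attached to a linear bijection of $S$

If a linear bijection $\varphi\colon S\to S$ satisfies $\varphi(V)=V$, write $\varphi_V=\varphi|_V$, and $\bar\varphi\colon R\to R$ for the induced map on $S/V=R$.

**Definition.** A linear bijection $\varphi\colon S\to S$ is *good with scalar* $\lambda\in\mathbb F^\times$ if $\varphi(V)=V$ and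
$$L_{\bar\varphi(c)}=\lambda\,\varphi_VL_c\varphi_V^{-1}\qquad\text{for all }c\in[R,R]. \tag{11}$$

Here $[R,R]$ is the span of all commutators. It is nonzero, since $[E_{11},E_{12}]=E_{12}$. As $L$ is injective, $\varphi_VL_{E_{12}}\varphi_V^{-1}\neq0$, so (11) determines the scalar; we denote it $\lambda(\varphi)$. If $\varphi$ is good and $t\in\mathbb F^\times$, then $t\varphi$ is good and
$$\lambda(t\varphi)=t\,\lambda(\varphi), \tag{12}$$
because $\overline{t\varphi}=t\bar\varphi$, while conjugation by $t\varphi_V$ equals conjugation by $\varphi_V$. So the first half of (10) is built in.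

Some examples. For $u\in GL_2(\mathbb F)$ let $\sigma(A,v)=(uAu^{-1},uv)$. Then $L_{uau^{-1}}=L_uL_aL_u^{-1}$ and $\sigma_V=L_u$, so $\sigma$ is good with scalar $1$ and $t\sigma$ is good with scalar $t$. The map $(A,v)\mapsto(A^T,v)$ preserves $V$ but is not good: for $c=E_{12}$, (11) would say $L_{E_{21}}=\lambda L_{E_{12}}$. The swap $(A,v)\mapsto(v,A)$ does not even preserve $V$.

Why is (11) required only on $[R,R]$ and not on $R$? Because $\gamma$ in (9) is constrained only on brackets. Let $\gamma(A,v)=(A+\operatorname{tr}(A)E_{12},\,v)$, a bijection with inverse $(A,v)\mapsto(A-\operatorname{tr}(A)E_{12},v)$. Commutators have trace $0$, so $\gamma$ fixes all brackets and $(\mathrm{id},\mathrm{id},\gamma)$ satisfies (9). It is good with scalar $1$. But for $c=E_{11}$ we have $\bar\gamma(c)=E_{11}+E_{12}$, which is not a multiple of $E_{11}$, so (11) fails on all of $R$ for every scalar.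

## The ideal $V$ seen through ranks of $\operatorname{ad}x$

In (9) the maps are not assumed to respect $V$. We must recover $V$ from data that (9) preserves, and that is the rank of $\operatorname{ad}x$.

**Lemma A.** Let $N=\{x\in S:\operatorname{rank}(\operatorname{ad}x)\le2\}$. Then $N$ spans $V$.

**Step 1: $N\subseteq V$.** We show that $x=(A,w)$ with $A\ne0$ has $\operatorname{rank}(\operatorname{ad}x)\geq3$. By (1),
$$\operatorname{ad}x\,(B,u)=([A,B],\,Au-Bw).$$
Let $W$ be the image of $\operatorname{ad}x$. Taking $B=0$ shows $0\oplus AR\subseteq W\cap V$. The projection of $W$ to $R$ is $[A,R]$. Hence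
$$\operatorname{rank}(\operatorname{ad}x)=\dim(W\cap V)+\dim[A,R]\ge\dim AR+\dim[A,R].$$
If $A$ is a nonzero scalar matrix, then $AR=R$ and the rank is at least $4$. If $A$ is not scalar, then $[A,R]\neq0$, because the center of $R$ is $\mathbb F1$. Moreover $AR$ consists of the matrices whose two columns lie in the column space of $A$, so $\dim AR=2\operatorname{rank}A\geq2$. The rank of $\operatorname{ad}x$ is at least $3$.

**Step 2: $N$ contains a spanning set of $V$.** We check the elements $(0,v)$ with $v$ a matrix of rank $1$. Here $\operatorname{ad}(0,v)(B,u)=(0,-Bv)$, so the image is $0\oplus Rv$. The space $Rv$ consists of the matrices whose two rows lie in the one-dimensional row space of $v$, so its dimension is $2$ and $(0,v)\in N$. The four matrix units have rank $1$ and span $R$. $\square$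

## Solutions of the triple equation on $S$ are good

**Lemma B.** Let $\alpha,\beta,\gamma\colon S\to S$ be bijective linear maps with $[\alpha x,\beta y]=\gamma[x,y]$ for all $x,y\in S$. Then $\alpha,\beta,\gamma$ are good and $\lambda(\gamma)=\lambda(\alpha)\lambda(\beta)$.

**Step 1: all three maps preserve $V$.** This is needed to speak of $\alpha_V,\bar\alpha$ and so on. The hypothesis says $\operatorname{ad}(\alpha x)\circ\beta=\gamma\circ\operatorname{ad}x$. Since $\beta$ and $\gamma$ are bijective, $\operatorname{rank}\operatorname{ad}(\alpha x)=\operatorname{rank}\operatorname{ad}x$ for every $x$. Hence $x\in N$ if and only if $\alpha x\in N$, so $\alpha(N)=N$, and Lemma A gives $\alpha(V)=V$. Reversing both brackets in the hypothesis gives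
$$[\beta y,\alpha x]=\gamma[y,x]\qquad(x,y\in S), \tag{13}$$
so $\operatorname{ad}(\beta y)\circ\alpha=\gamma\circ\operatorname{ad}y$, and in the same way $\beta(V)=V$. For $\gamma$, note that $[S,V]=V$: it is contained in $V$, and $[(1,0),(0,v)]=(0,v)$. Therefore
$$\gamma(V)=\gamma([S,V])=[\alpha S,\beta V]=[S,V]=V .$$

**Step 2: split the equation along $V$ and $S/V$.** The aim is to replace one equation on $S$ by three on smaller pieces. Put $y=v\in V$ in the hypothesis and use (2); put $x=v\in V$ in (13) and use (2); reduce the hypothesis modulo $V$. For all $a,b\in R$ this gives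
$$L_{\bar\alpha(a)}\,\beta_V=\gamma_V\,L_a, \tag{14}$$
$$L_{\bar\beta(b)}\,\alpha_V=\gamma_V\,L_b, \tag{15}$$
$$[\bar\alpha(a),\bar\beta(b)]=\bar\gamma([a,b]). \tag{16}$$

**Step 3: $\bar\alpha(1)$ and $\bar\beta(1)$ are nonzero scalars.** These will be $\lambda(\alpha)$ and $\lambda(\beta)$. Put $b=1$ in (16): $[\bar\alpha(a),\bar\beta(1)]=\bar\gamma(0)=0$ for all $a$. Since $\bar\alpha(R)=R$, the element $\bar\beta(1)$ is central in $R$, so $\bar\beta(1)=q1$ with $q\in\mathbb F$. As $\bar\beta$ is injective, $q\ne0$. Putting $a=1$ in (16) gives likewise $\bar\alpha(1)=p1$ with $p\in\mathbb F^\times$.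

**Step 4: the three maps are proportional on $V$.** This is where the identity matrix does its work. Put $a=1$ in (14) and $b=1$ in (15). Since $L_1=\mathrm{id}$,
$$p\,\beta_V=\gamma_V=q\,\alpha_V. \tag{17}$$
So conjugation by $\alpha_V$, by $\beta_V$ and by $\gamma_V$ is one and the same automorphism $\theta$ of the algebra $\operatorname{End}(V)$.

**Step 5: $\alpha$ and $\beta$ are good.** We solve (14) and (15) for the left factors. By (17), $\beta_V^{-1}=p\,\gamma_V^{-1}$ and $\alpha_V^{-1}=q\,\gamma_V^{-1}$, so for all $a,b\in R$
$$L_{\bar\alpha(a)}=\gamma_VL_a\beta_V^{-1}=p\,\theta(L_a),\qquad L_{\bar\beta(b)}=\gamma_VL_b\alpha_V^{-1}=q\,\theta(L_b). \tag{18}$$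
Since $\theta$ is conjugation by $\alpha_V$ and also by $\beta_V$, this is (11), even on all of $R$. Hence $\alpha,\beta$ are good with $\lambda(\alpha)=p$, $\lambda(\beta)=q$.

**Step 6: $\gamma$ is good, with scalar $pq$.** Here we only control commutators. By (16), (18) and the multiplicativity of $L$ and $\theta$,
$$L_{\bar\gamma([a,b])}=[L_{\bar\alpha(a)},L_{\bar\beta(b)}]=pq\,[\theta(L_a),\theta(L_b)]=pq\,\theta(L_{[a,b]}).$$
By linearity $L_{\bar\gamma(c)}=pq\,\theta(L_c)=pq\,\gamma_VL_c\gamma_V^{-1}$ for all $c\in[R,R]$. So $\gamma$ is good and $\lambda(\gamma)=pq=\lambda(\alpha)\lambda(\beta)$. $\square$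

## From a graded isomorphism to a normalization

We prove the remaining direction of Theorem 1. Suppose $\varepsilon\simeq\varepsilon'$. Apply this to $\mathfrak L=S\otimes\mathbb F[G]$ only. A graded isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ maps $S\otimes g$ onto $S\otimes g$, so it has the form $x\otimes g\mapsto\varphi_g(x)\otimes g$ with linear bijections $\varphi_g\colon S\to S$ satisfying (7) with $\mathfrak g=S$.

**Step 1: the supports of $\varepsilon$ and $\varepsilon'$ coincide.** This disposes of the pairs where (8) makes no sense. Recall $[S,S]\ne0$. If $\varepsilon(g,h)=0$, then (7) and $\varphi_g(S)=\varphi_h(S)=S$ give $\varepsilon'(g,h)[S,S]=0$, so $\varepsilon'(g,h)=0$. If $\varepsilon'(g,h)=0$, then (7) gives $\varepsilon(g,h)\,\varphi_{gh}([S,S])=0$. As $\varphi_{gh}$ is injective, $\varepsilon(g,h)=0$.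

**Step 2: define the candidate.** It must be fixed before we look at any pair, so that it depends on $g$ alone. Let
$$\mu\colon G\to\mathbb F^\times,\qquad \mu(g)=\begin{cases}\lambda(\varphi_g)&\text{if }\varphi_g\text{ is good},\\ 1&\text{otherwise.}\end{cases}$$

**Step 3: verify the normalization formula.** We show, for all $g,h\in G$,
$$\varepsilon'(g,h)=\varepsilon(g,h)\,\frac{\mu(gh)}{\mu(g)\mu(h)}. \tag{19}$$
If $\varepsilon(g,h)=0$, then $\varepsilon'(g,h)=0$ by Step 1 and (19) reads $0=0$. Let $\varepsilon(g,h)\ne0$; then also $\varepsilon'(g,h)\neq0$. By (7) the triple (8) satisfies (9), so by Lemma B the maps $\varphi_g$, $\varphi_h$ and $\gamma=\frac{\varepsilon(g,h)}{\varepsilon'(g,h)}\varphi_{gh}$ are good. Then $\varphi_{gh}$, a nonzero multiple of $\gamma$, is good as well. By (12) and Lemma B,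
$$\frac{\varepsilon(g,h)}{\varepsilon'(g,h)}\,\mu(gh)=\lambda(\gamma)=\lambda(\varphi_g)\lambda(\varphi_h)=\mu(g)\mu(h),$$
which is (19). Setting $\lambda(g)=\mu(g)^{-1}$ turns (19) into (5), so $\varepsilon\sim_{\rm n}\varepsilon'$. Together with (6) this proves Theorem 1. $\blacksquare$

In the group of order two, for $(1,1,c)$ and $(1,1,c')$ with $c,c'\neq0$, formula (19) for the pair $(e,e)$ gives $\mu(e)=\mu(e)^2$, so $\mu(e)=1$. For $(s,s)$ it gives $c'=c\,\mu(s)^{-2}$. So the argument produces the required square root: $c'/c$ is the square of $\mu(s)^{-1}$.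

## Arbitrary maps $\varepsilon$ and automorphisms of $G$

For an arbitrary map $\varepsilon\colon G\times G\to\mathbb F$, the space $\mathfrak L^\varepsilon$ is still a graded algebra, though not necessarily a Lie algebra. The relation (5) makes sense for arbitrary maps too.

**Theorem 2.** Let $G$ be an abelian group, $\mathfrak L=S\otimes\mathbb F[G]$, and let $\varepsilon,\varepsilon'\colon G\times G\to\mathbb F$ be arbitrary maps. Then:

(a) $\mathfrak L^\varepsilon$ and $\mathfrak L^{\varepsilon'}$ are isomorphic via a graded isomorphism if and only if $\varepsilon\sim_{\rm n}\varepsilon'$.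

(b) For $\pi\in\operatorname{Aut}(G)$, there is an algebra isomorphism $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ mapping $\mathfrak L_g$ onto $\mathfrak L_{\pi(g)}$ for all $g$ if and only if $\varepsilon\sim_{\rm n}\varepsilon'\circ(\pi\times\pi)$.

In particular, if $G$ is finite, one graded Lie algebra of dimension $8|G|$ decides isomorphism of all generic graded contractions.

**Step 1: part (a).** We check that (4) was never used. If $\varepsilon\sim_{\rm n}\varepsilon'$, computation (6) uses only (5). Conversely, a graded isomorphism gives bijections $\varphi_g$ with (7). The three steps of the previous section use (7), the fact $[S,S]\neq0$, and Lemma B. Lemma B is a statement about the Lie algebra $S$ alone: antisymmetry was applied in $S$, in passing to (13), and not to $\varepsilon$. So the argument applies word for word.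

**Step 2: part (b).** We reduce to (a) by relabeling degrees. Let $\varepsilon''=\varepsilon'\circ(\pi\times\pi)$ and $\rho(x\otimes g)=x\otimes\pi^{-1}(g)$. Then $\rho\colon\mathfrak L^{\varepsilon'}\to\mathfrak L^{\varepsilon''}$ is an isomorphism of algebras: it is bijective, it sends $[x\otimes g,y\otimes h]^{\varepsilon'}=\varepsilon'(g,h)[x,y]\otimes gh$ to $\varepsilon'(g,h)[x,y]\otimes\pi^{-1}(gh)$, and
$$[\rho(x\otimes g),\rho(y\otimes h)]^{\varepsilon''}=\varepsilon''(\pi^{-1}(g),\pi^{-1}(h))\,[x,y]\otimes\pi^{-1}(g)\pi^{-1}(h)=\varepsilon'(g,h)[x,y]\otimes\pi^{-1}(gh).$$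
It maps $\mathfrak L_{\pi(g)}$ onto $\mathfrak L_g$. So composition with $\rho$ is a bijection between the isomorphisms $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon'}$ that map each $\mathfrak L_g$ onto $\mathfrak L_{\pi(g)}$ and the graded isomorphisms $\mathfrak L^\varepsilon\to\mathfrak L^{\varepsilon''}$. By (a), the latter exist if and only if $\varepsilon\sim_{\rm n}\varepsilon''$.

**Step 3: finite $G$.** For the last assertion, $\dim\mathfrak L=8|G|$, and for graded contractions $\varepsilon\simeq\varepsilon'$ is equivalent to $\varepsilon\sim_{\rm n}\varepsilon'$ by Theorem 1, hence to the condition in (a) on this one algebra. $\square$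

## Contractions with a fixed support

Recall the textbook description of $\operatorname{Ext}$. For abelian groups $G$ and $A$ (both written multiplicatively), a symmetric $2$-cocycle is a map $f\colon G\times G\to A$ with $f(g,h)=f(h,g)$ and $f(g,h)f(gh,k)=f(h,k)f(g,hk)$. The coboundaries are the maps $\lambda(g)\lambda(h)/\lambda(gh)$ with $\lambda\colon G\to A$. Symmetric cocycles modulo coboundaries classify abelian extensions $1\to A\to E\to G\to1$ and form the group $\operatorname{Ext}^1_{\mathbb Z}(G,A)$. For $G$ of order two and $A=\mathbb F^\times$, the computation above gave the family $(1,1,c)$ with $c$ modulo squares, that is, $\mathbb F^\times/(\mathbb F^\times)^2$.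

**Corollary 3.** Let $T\subseteq G\times G$ be the support of some graded contraction, and let $Z_T$ be the set of graded contractions with support exactly $T$. Under pointwise multiplication $Z_T$ is an abelian group with identity $1_T$ (the indicator function of $T$). The isomorphism classes of graded contractions with support $T$ are in bijection with $Z_T/B_T$, where $B_T=\{1_T(g,h)\lambda(g)\lambda(h)/\lambda(gh):\lambda\in(\mathbb F^\times)^G\}$. Contractions with different supports are never isomorphic. For $T=G\times G$ one gets $Z_T/B_T\cong\operatorname{Ext}^1_{\mathbb Z}(G,\mathbb F^\times)$.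

**Step 1: $Z_T$ is a group.** The point is that vanishing in (4) depends on $T$ only. Let $\varepsilon\in Z_T$. The left side of (4) is nonzero exactly when $(g,h)\in T$ and $(gh,k)\in T$, the right side exactly when $(h,k)\in T$ and $(hk,g)\in T$. Since the sides are equal, these two conditions on $T$ are equivalent for all $g,h,k$. Also $T$ is symmetric. Hence $1_T$ satisfies (4). A product of two elements of $Z_T$ satisfies (4) and has support $T$. The pointwise inverse on $T$, extended by $0$, satisfies (4) as well: for each triple either both sides are $0$, or both are the inverses of equal nonzero scalars. So $Z_T$ is an abelian group with identity $1_T$.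

**Step 2: $B_T$ is a subgroup of $Z_T$, and its cosets are the isomorphism classes.** Put $d(g,h)=\lambda(g)\lambda(h)/\lambda(gh)$. It is symmetric, and $d(g,h)d(gh,k)=\lambda(g)\lambda(h)\lambda(k)/\lambda(ghk)$ is invariant under permutations of $g,h,k$, so $d$ satisfies (4) and $1_Td\in Z_T$. Products and inverses of such elements come from products and inverses of the maps $\lambda$, so $B_T$ is a subgroup. By (5), two elements of $Z_T$ are equivalent via normalization exactly when they differ by a factor in $B_T$. By Theorem 1 these classes are the isomorphism classes.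

**Step 3: different supports.** If $\varepsilon\simeq\varepsilon'$, then Step 1 of the proof of Theorem 1 shows that the supports agree.

**Step 4: full support.** For $T=G\times G$, condition (4) with values in $\mathbb F^\times$ is the definition of a symmetric $2$-cocycle (use symmetry to write $\varepsilon(hk,g)=\varepsilon(g,hk)$), and $B_T$ is the group of coboundaries. The quotient is $\operatorname{Ext}^1_{\mathbb Z}(G,\mathbb F^\times)$. $\square$

## Grading by $\mathbb Q$: finite-dimensional algebras do not suffice

For finite $G$ a finite-dimensional algebra decides isomorphism, by Theorem 2. The algebra $S\otimes\mathbb F[G]$ is infinite-dimensional when $G$ is infinite, and in general this cannot be avoided.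

**Proposition 4.** Let $G=(\mathbb Q,+)$ and $\mathbb F=\mathbb Q$. There is a graded contraction $\varepsilon$ such that $\mathfrak M^\varepsilon$ is graded-isomorphic to $\mathfrak M$ for every finite-dimensional $G$-graded Lie algebra $\mathfrak M$, but $\varepsilon\not\sim_{\rm n}1$.

Here $1$ is the constant map, and $G$ is written additively. We use three textbook facts: the long exact sequence for $\operatorname{Ext}$, the isomorphism $\operatorname{Ext}(G,A\times B)\cong\operatorname{Ext}(G,A)\times\operatorname{Ext}(G,B)$, and $\operatorname{Ext}(H,A)=0$ for $H$ free abelian.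

**Step 1: $\operatorname{Ext}(\mathbb Q,\mathbb Z)\ne0$.** This is a counting argument. The sequence $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ gives an exact sequence
$$\operatorname{Hom}(\mathbb Q,\mathbb Q)\to\operatorname{Hom}(\mathbb Q,\mathbb Q/\mathbb Z)\to\operatorname{Ext}(\mathbb Q,\mathbb Z).$$
A homomorphism $\mathbb Q\to\mathbb Q$ is determined by its value at $1$, so the first group is isomorphic to $\mathbb Q$ and countable. For the second, $\mathbb Q$ is the increasing union of the cyclic groups $\frac1{n!}\mathbb Z$, and $\frac1{n!}=(n+1)\cdot\frac1{(n+1)!}$. So a homomorphism $f\colon\mathbb Q\to\mathbb Q/\mathbb Z$ is the same as a sequence $t_n=f(1/n!)$, $n\ge1$, in $\mathbb Q/\mathbb Z$ with $(n+1)t_{n+1}=t_n$. Given $t_n$, there are exactly $n+1$ choices for $t_{n+1}$, because multiplication by $n+1$ on $\mathbb Q/\mathbb Z$ is surjective with kernel of order $n+1$. Hence there are uncountably many such sequences. The first map is not surjective, and by exactness the second map is nonzero. So $\operatorname{Ext}(\mathbb Q,\mathbb Z)\neq0$.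

**Step 2: a nontrivial cocycle with values in $\mathbb Q^\times$.** Every nonzero rational number is uniquely $2^k$ times a quotient of odd integers, so $\mathbb Q^\times=2^{\mathbb Z}\times\mathbb Z_{(2)}^\times$, and $2^{\mathbb Z}\cong\mathbb Z$ is a direct factor. Therefore $\operatorname{Ext}(\mathbb Q,\mathbb Q^\times)\ne0$. Let $\varepsilon\colon G\times G\to\mathbb Q^\times$ be a symmetric $2$-cocycle representing a nonzero class. It satisfies (4), so it is a graded contraction. If $\varepsilon\sim_{\rm n}1$, then (5) with $\varepsilon'=1$ would make $\varepsilon$ a coboundary, which it is not.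

**Step 3: finite-dimensional algebras see only a cyclic subgroup.** We show that $\mathfrak M^\varepsilon$ is graded-isomorphic to $\mathfrak M$. If $\mathfrak M$ is finite-dimensional, only finitely many $\mathfrak M_g$ are nonzero. The corresponding $g$ generate a finitely generated subgroup $H$ of $\mathbb Q$, which is cyclic: trivial or isomorphic to $\mathbb Z$. So $H$ is free and $\operatorname{Ext}(H,\mathbb Q^\times)=0$. Hence there is $\lambda\colon H\to\mathbb Q^\times$ with $\varepsilon(g,h)=\lambda(g)\lambda(h)/\lambda(g+h)$ for $g,h\in H$. Let $\psi$ act on $\mathfrak M_g$, $g\in H$, as multiplication by $\lambda(g)$. It is bijective and preserves the grading, and for $x\in\mathfrak M_g$, $y\in\mathfrak M_h$,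
$$\psi([x,y]^\varepsilon)=\lambda(g+h)\,\varepsilon(g,h)[x,y]=\lambda(g)\lambda(h)[x,y]=[\psi x,\psi y].$$
So $\psi\colon\mathfrak M^\varepsilon\to\mathfrak M$ is a graded isomorphism. $\square$

By Theorem 1 this $\varepsilon$ is not isomorphic to $1$, and by Theorem 2(a) the infinite-dimensional algebra $S\otimes\mathbb F[G]$ detects this. So when $G$ is infinite, the words "every $G$-graded Lie algebra" in the definition of $\simeq$ cannot, in general, be restricted to finite-dimensional algebras. For finite $G$ they can, by Theorem 2.
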